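# Every $\mathrm{RCD}(K,\infty)$-space is universally infinitesimally Hilbertian

## 1. Test plans, weak gradients and slopes

Throughout, metric spaces $(X,d)$ are complete and separable, $B_r(x)$ is the open ball, and measures are Borel.

**Definition (test plan).** Let $\mu$ be a Radon measure on $X$ that is finite on bounded sets. A *test plan* for $\mu$ is a probability $\eta$ on $C([0,1];X)$, concentrated on $AC^2$ curves (absolutely continuous, with metric speed $|\dot\gamma_r|$ in $L^2(0,1)$), such that
$$\iint_0^1|\dot\gamma_r|^2\,dr\,d\eta(\gamma)<\infty,\qquad (e_r)_\#\eta\le C\mu\quad\text{for all } r\in[0,1]\text{ and some constant } C .$$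
Here $e_r(\gamma)=\gamma_r$.

The second condition says that the moving mass never concentrates more than $\mu$ allows. In $\mathbb R^k$ with Lebesgue measure, let $x$ be uniform in a ball $B$ and let it travel along $\gamma_s=x+s\delta w$. At time $s$ the law is uniform on $B+s\delta w$, so it is at most $|B|^{-1}\mathcal L^k$, and this is a test plan. At the other extreme, if $\mu=\delta_p$, then $\gamma_r=p$ almost surely for each rational $r$, so by continuity a test plan only charges the constant curve at $p$.

**Definition (weak gradient, $W^{1,2}$, Cheeger energy).** A function $0\le G\in L^2(\mu)$ is a *2-weak upper gradient* of $f\in L^2(\mu)$ if for every test plan $\eta$ for $\mu$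
$$\int|f(\gamma_1)-f(\gamma_0)|\,d\eta\le\iint_0^1G(\gamma_r)|\dot\gamma_r|\,dr\,d\eta .\tag{1}$$
If one exists, there is a minimal one, $\mu$-a.e. unique, written $|Df|$ or $|Df|_\mu$. The space $W^{1,2}(X,\mu)$ consists of the $f\in L^2(\mu)$ with $|Df|\in L^2(\mu)$, with norm $\|f\|^2_{L^2(\mu)}+\||Df|\|^2_{L^2(\mu)}$ for the square. It is a Banach space. The *Cheeger energy* is $\mathrm{Ch}_\mu(f)=\frac12\int|Df|^2\,d\mu$, set to $+\infty$ outside $W^{1,2}(X,\mu)$.

For $\mu=\delta_p$ all curves are constant, so $G=0$ works in (1): the energy vanishes and $W^{1,2}(X,\delta_p)$ is a line. For Lebesgue measure on Euclidean $\mathbb R^k$ one recovers the usual Sobolev space with $|Df|=|\nabla f|$.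

We use the following standard properties (Ambrosio–Gigli–Savaré, Invent. Math. 195 (2014), cited as [AGS-I], and Rev. Mat. Iberoam. 29 (2013), cited as [AGS-D]).

* (S1) $\mathrm{Ch}_\mu$ is lower semicontinuous in $L^2(\mu)$; $|D(f+g)|\le|Df|+|Dg|$, $|D(af)|=|a||Df|$ and $|D|f||\le|Df|$.
* (S2) Locality: $|Df|=|Dg|$ a.e. on $\{f=g\}$. Hence $|D\min(f,g)|\le\max(|Df|,|Dg|)$ a.e., because at each point $\min(f,g)$ coincides with $f$ or with $g$.
* (S3) $|Df|\le\operatorname{lip}f$ a.e. if $f\in L^2(\mu)$ is Lipschitz and $\operatorname{lip}f\in L^2(\mu)$.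

**Definition (slopes).** For a Lipschitz function $u$,
$$\operatorname{lip}u(x)=\limsup_{y\to x}\frac{|u(y)-u(x)|}{d(x,y)},\qquad \operatorname{lip}_au(x)=\lim_{r\downarrow0}\mathrm{Lip}(u;B_r(x)),$$
with $\operatorname{lip}u(x)=0$ at isolated points. We write $V=\mathrm{Lip}_{bs}(X)$ for the Lipschitz functions with bounded support.

Clearly $\operatorname{lip}u\le\operatorname{lip}_au\le\mathrm{Lip}(u)$. The slope $\operatorname{lip}u$ is Borel: for fixed $r$, the supremum of $|u(y)-u(x)|/d(x,y)$ over $0<d(x,y)<r$ is lower semicontinuous in $x$, since a good competitor $y$ for $x$ remains one for nearby points; now take $r=1/j\to0$. The *asymptotic* slope $\operatorname{lip}_au$ is upper semicontinuous: if $\mathrm{Lip}(u;B_r(x))<c$, then $\operatorname{lip}_au<c$ on $B_{r/2}(x)$.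

The two slopes differ. On $\mathbb R$, near $0$, let $u(x)=x^2\sin(1/x)$, $u(0)=0$, and cut $u$ off far away. Then $\operatorname{lip}u(0)=0$, but $u'(x)=2x\sin(1/x)-\cos(1/x)$ has $\limsup_{x\to0}|u'(x)|=1$, so $\operatorname{lip}_au(0)=1$. In particular $\operatorname{lip}u$ is not upper semicontinuous. This matters in Section 6.

Finally, here is the one approximation theorem that we import.

**Fact (D), density in energy.** *Let $\mu$ be a finite Borel measure on $X$. For every $f\in W^{1,2}(X,\mu)$ there are $\varphi_k\in V$ with $\varphi_k\to f$ in $L^2(\mu)$ and $\limsup_k\int(\operatorname{lip}_a\varphi_k)^2\,d\mu\le\int|Df|^2\,d\mu$.*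

By [AGS-D] there are Lipschitz $f_k\in L^2(\mu)$ with $f_k\to f$ and $\operatorname{lip}_af_k\to|Df|$ in $L^2(\mu)$ (another proof: Eriksson-Bique, Calc. Var. PDE 62 (2023)). It remains to make the supports bounded. Let $T_N(r)=\max(-N,\min(r,N))$ and $\chi_R=\max(0,\min(1,2-d(\cdot,x_0)/R))$, so that $0\le\chi_R\le1$, $\mathrm{Lip}(\chi_R)\le1/R$, $\chi_R=1$ on $B_R(x_0)$, $\chi_R$ has bounded support, and $\chi_R\uparrow1$ as $R\uparrow\infty$. Put $\varphi=\chi_RT_N(f_k)\in V$. The product rule for Lipschitz constants on small balls gives $\operatorname{lip}_a\varphi\le\operatorname{lip}_af_k+N/R$. Choose $N_k$ with $\|T_{N_k}f_k-f_k\|_{L^2(\mu)}\le1/k$, then $R_k\ge kN_k$ with $\|\chi_{R_k}T_{N_k}f_k-T_{N_k}f_k\|_{L^2(\mu)}\le1/k$. The resulting $\varphi_k$ converge to $f$, and $\|\operatorname{lip}_a\varphi_k\|_{L^2(\mu)}\le\|\operatorname{lip}_af_k\|_{L^2(\mu)}+\mu(X)^{1/2}/k$, which gives (D).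

## 2. Hilbertian energies and $\mathrm{RCD}(K,\infty)$-spaces

**Definition (infinitesimally Hilbertian).** $(X,\mu)$ is *infinitesimally Hilbertian* if $W^{1,2}(X,\mu)$ is a Hilbert space. $X$ is *universally infinitesimally Hilbertian* if this holds for every Radon measure $\mu$ on $X$ that is finite on bounded sets.

Since the $L^2$ norm satisfies the parallelogram law, $(X,\mu)$ is infinitesimally Hilbertian if and only if
$$\mathrm{Ch}_\mu(f+g)+\mathrm{Ch}_\mu(f-g)=2\,\mathrm{Ch}_\mu(f)+2\,\mathrm{Ch}_\mu(g)\qquad\text{for } f,g\in W^{1,2}(X,\mu).\tag{2}$$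
Lebesgue measure on Euclidean $\mathbb R^k$ passes, as does any Dirac mass. The property fails for other norms, by the following computation.

**Example 1 (normed spaces).** *Let $\|\cdot\|$ be a norm on $\mathbb R^k$ with dual norm $\|\cdot\|_*$, let $\bar B$ be a closed ball of positive radius, $\mu=\mathcal L^k$ restricted to $\bar B$, and $f(x)=\langle\xi,x\rangle$. Then $|Df|_\mu=\|\xi\|_*$ a.e.* By (S3), $|Df|\le\operatorname{lip}f\le\|\xi\|_*$. Conversely, let $\|w\|=1$ and $\langle\xi,w\rangle\ge0$, and let $z$ be interior to $\bar B$. For small $r,\delta$ the curves $\gamma_s=x+s\delta w$, with $x$ uniform in $B_r(z)$, stay in $\bar B$ and form a test plan for $\mu$ with speed $\delta$. Dividing (1) by $\delta$,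
$$\langle\xi,w\rangle\le\frac1{|B_r|}\int_{B_r(z)}\int_0^1|Df|(x+s\delta w)\,ds\,dx .$$
As $\delta\to0$, the right side tends to the mean of $|Df|$ over $B_r(z)$ (continuity of translations in $L^1$). As $r\to0$, Lebesgue's theorem gives $|Df|(z)\ge\langle\xi,w\rangle$ for a.e. $z$. Choose $w$ with $\langle\xi,w\rangle=\|\xi\|_*$.

So for $(\mathbb R^2,\|\cdot\|_\infty)$, whose dual norm is the $\ell^1$ norm, the functions $f=x_1$ and $g=x_2$ on $\bar B$ have $|Df|=|Dg|=1$ and $|D(f\pm g)|=2$. The left side of (2) is $4|\bar B|$ and the right side is $2|\bar B|$, so this plane is not universally infinitesimally Hilbertian.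

**Definition ($\mathrm{RCD}(K,\infty)$).** Let $K\in\mathbb R$. An *$\mathrm{RCD}(K,\infty)$-space* is a metric measure space $(X,d,m)$ such that

* (a) $(X,d)$ is complete and separable;
* (b) $m$ is a nonnegative Borel measure with $\operatorname{supp}m=X$ and $m(B_r(x_0))\le Ce^{cr^2}$ for some $x_0\in X$, some $C,c>0$ and all $r>0$ (so $m$ is finite on bounded sets);
* (c) $\mathrm{CD}(K,\infty)$ of Lott–Villani and Sturm holds: any two measures in the finiteness domain of the relative entropy $\mathrm{Ent}_m$ on $(\mathcal P_2(X),W_2)$ are joined by some $W_2$-geodesic along which $\mathrm{Ent}_m$ is $K$-convex;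
* (d) $(X,d,m)$ is infinitesimally Hilbertian.

Here $\mathcal P_2(X)$ is the set of probabilities with finite second moment, $W_2$ the quadratic transport distance, $\mathrm{Ent}_m(\rho m)=\int\rho\log\rho\,dm$ (and $+\infty$ if the measure is not absolutely continuous), and $K$-convexity along $(\nu_s)$ means
$$\mathrm{Ent}_m(\nu_s)\le(1-s)\mathrm{Ent}_m(\nu_0)+s\,\mathrm{Ent}_m(\nu_1)-\tfrac K2s(1-s)W_2^2(\nu_0,\nu_1).$$

We use these facts (Ambrosio–Gigli–Savaré, Duke Math. J. 163 (2014); Ambrosio–Gigli–Mondino–Rajala, Trans. AMS 367 (2015), for $\sigma$-finite $m$ with (b) and the weak $\mathrm{CD}$ condition; Ambrosio–Gigli–Savaré, Ann. Probab. 43 (2015)).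

1. The $EVI_K$ gradient flow $H_t$ of $\mathrm{Ent}_m$ starts from every $\delta_x$. The map $x\mapsto H_t\delta_x$ is $W_2$-continuous, $H_t\delta_x\ll m$ for $t>0$, and $H_t\delta_x\to\delta_x$ in $W_2$ as $t\downarrow0$.
2. For $f\in L^2\cap L^\infty(m)$ and $t>0$, $P_tf(x):=\int f\,dH_t\delta_x$ is a bounded Lipschitz version of the $L^2(m)$ heat flow of $f$.
3. For $f\in W^{1,2}(X,m)$: $|DP_tf|^2\le e^{-2Kt}P_t(|Df|^2)$ $m$-a.e.
4. Each $f\in W^{1,2}(X,m)$ with $|Df|\le1$ $m$-a.e. has a 1-Lipschitz representative.
5. $\Gamma(f):=|Df|_m^2$ satisfies the parallelogram identity $m$-a.e., so it is induced by an $m$-a.e. bilinear $\Gamma(\cdot,\cdot)$.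

**Example 2.** Euclidean $\mathbb R^k$ with Lebesgue measure is $\mathrm{RCD}(0,\infty)$. There $H_t\delta_x$ is the Gaussian with mean $x$ and covariance $2t\,\mathrm{Id}$, so $W_2^2(H_t\delta_x,\delta_x)=2kt\to0$. Also $\nabla P_tf=P_t\nabla f$, and Jensen gives fact 3 with $K=0$. With the standard Gaussian measure $m=\mathfrak g$ instead, one has an $\mathrm{RCD}(1,\infty)$-space: $P_tf(x)=\int f(e^{-t}x+\sqrt{1-e^{-2t}}\,z)\,d\mathfrak g(z)$, so $\nabla P_tf=e^{-t}P_t\nabla f$, and Jensen gives fact 3 with $K=1$.

Condition (d) concerns the single measure $m$. The problem, stated in J. Núñez-Zimbrón, E. Pasqualetto, E. Soultanis, "Spaces with Riemannian curvature bounds are universally infinitesimally Hilbertian", arXiv:2508.05483 (2025), asks whether it forces the same for all measures: *is every $\mathrm{RCD}(K,\infty)$-space universally infinitesimally Hilbertian?* The measure $\mu$ may be singular to $m$ and may live on a set that $m$ does not see. Finite-dimensional RCD-spaces with full support, and Alexandrov spaces (possibly infinite-dimensional),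 are universally infinitesimally Hilbertian. In the present generality one cannot rely on lines splitting off isometrically, since splitting fails for general $\mathrm{RCD}(0,\infty)$-spaces. The answer is yes.

**Theorem A.** *Let $K\in\mathbb R$, let $(X,d,m)$ be an $\mathrm{RCD}(K,\infty)$-space (so $\operatorname{supp}m=X$), and let $\mu$ be a Radon measure on $X$ finite on bounded sets. Then $W^{1,2}(X,\mu)$ is a Hilbert space.*

## 3. From densities to singular measures: where $\Gamma$ stops helping

The sensible first attempt is to carry the quadratic object $\Gamma$ from $m$ to $\mu$. This works if $\mu=\theta m$ with $\theta$ bounded above and away from $0$ on bounded sets. A test plan for either measure, restricted to curves in a fixed ball and normalized, is a test plan for the other, and exhausting by balls gives $|D\varphi|_\mu^2=\Gamma(\varphi)$ for $\varphi\in V$ (the argument is written out in Lemma 1 below).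

It stops as soon as $\mu$ is singular to $m$, for two reasons. First, $\Gamma(\varphi)$ is a class modulo $m$-null sets, and $\int\Gamma(\varphi)\,d\mu$ has no meaning. Second, even when $\Gamma(\varphi)$ has a natural representative, it is not $|D\varphi|_\mu^2$. Take $\mathbb R^2$ with $m=\mathcal L^2$, let $\mu$ be length on $[0,1]\times\{0\}$, and let $f=\chi x_2$ with a cutoff $\chi\in V$ equal to $1$ near the segment. Then $\Gamma(f)=1$ near the segment, but $f=0$ $\mu$-a.e., so $|Df|_\mu=0$.

The second attempt is to use something defined everywhere, the slope $\operatorname{lip}\varphi$. It is not quadratic at individual points. On $\mathbb R$, near $0$, let $\varphi=|x|$ and $\psi=x$. Then $\operatorname{lip}(\varphi\pm\psi)(0)=2$, so the two sides of the parallelogram identity at $0$ are $4+4=8$ and $2(1+1)=4$. A measure $\mu$ can charge the points where this happens.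

In Euclidean space the cure is to mollify first. Let $\kappa^n_x$ be the uniform probability on the Euclidean ball of radius $1/n$ about $x$, and write $\kappa^n\varphi(x)=\int\varphi\,d\kappa_x^n$. For Lipschitz $\varphi$ this is $C^1$ with $\nabla\kappa^n\varphi=\kappa^n\nabla\varphi$ (a bounded function convolved with an integrable one is continuous), so by Jensen
$$\operatorname{lip}(\kappa^n\varphi)(x)^2=|\kappa^n\nabla\varphi(x)|^2\le\int|\nabla\varphi|^2\,d\kappa^n_x=\int(\operatorname{lip}\varphi)^2\,d\kappa^n_x\qquad\text{at \emph{every} }x .\tag{3}$$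
In (3), the quantity in the middle is an honest quadratic form in $\varphi$, at every $x$. Applying (3) to $\varphi\pm\psi$ and using the parallelogram identity in the middle,
$$\operatorname{lip}(\kappa^n(\varphi+\psi))^2+\operatorname{lip}(\kappa^n(\varphi-\psi))^2\le2\,\kappa^n\big((\operatorname{lip}\varphi)^2+(\operatorname{lip}\psi)^2\big)\quad\text{everywhere.}\tag{4}$$
With $\varphi=|x|$, $\psi=x$, at $0$: the derivatives there of $\kappa^n\varphi,\kappa^n\psi$ are $0$ and $1$, so the left side of (4) is $1+1=2$ and the right side is $4$. The obstruction $8>4$ has gone. The middle form need not be $|D\varphi|_\mu^2$, nor converge to it. It only has to separate an energy of $\kappa^n\varphi$ from an energy of $\varphi$, and this sandwich can then be integrated against *any* $\mu$.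

On an $\mathrm{RCD}(K,\infty)$-space, the natural mollifier is $\kappa^n_x=H_{t_n}\delta_x$, and the middle quantity is $P_t(\Gamma(\varphi))(x)$. Two points need work. The gradient bound in fact 3 holds $m$-a.e. for the weak gradient, while (3) needs it at every $x$ for the slope. And after integration against $\mu$ we must pass to the limit on the right side of (4), although $\operatorname{lip}\varphi$ is not upper semicontinuous.

## 4. A criterion with mollifying kernels and quadratic forms

For a Borel family of probability measures $(\kappa_x)_{x\in X}$ write $\kappa u(x)=\int u\,d\kappa_x$ and $\kappa\nu=\int\kappa_x\,d\nu(x)$.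

**Theorem B.** *Let $(X,d)$ be complete and separable. Suppose that for each $n\in\mathbb N$ there are a Borel family of probability measures $(\kappa^n_x)_{x\in X}$, nonnegative quadratic forms $q^n_x$ on $V$ ($x\in X$) with $x\mapsto q^n_x(\varphi,\psi)$ Borel for the associated bilinear forms, and constants $B_n\ge0$, such that for all $\varphi\in V$, $x\in X$:*

* (H1) $\kappa^n\varphi(x)\to\varphi(x)$ *as* $n\to\infty$;
* (H2) $q^n_x(\varphi)\le\int(\operatorname{lip}\varphi)^2\,d\kappa^n_x$;
* (H3) $\kappa^n\varphi$ *is Lipschitz and* $\operatorname{lip}(\kappa^n\varphi)(x)^2\le B_n\,q^n_x(\varphi)$.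

*(i) If $\limsup_nB_n\le1$, then $X$ is universally infinitesimally Hilbertian.*

*(ii) If $\limsup_nB_n\le C<\infty$ with $C>0$, then for every Borel probability $\mu$ with finite second moment there is a lower semicontinuous quadratic form $E:L^2(\mu)\to[0,\infty]$ with $E\le\mathrm{Ch}_\mu\le C\,E$.*

By (3), the Euclidean mollifiers satisfy this with $q^n_x(\varphi)=\int|\nabla\varphi|^2\,d\kappa^n_x$ and $B_n=1$; (H2) is an equality since $\operatorname{lip}\varphi=|\nabla\varphi|$ a.e. Replacing $B_n$ by $B_n+\frac1n$ keeps all hypotheses (as $q^n_x\ge0$), so we always assume $B_n>0$.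

## 5. Reduction to probability measures with finite second moment

**Lemma 1.** *Suppose $\mathrm{Ch}_\nu$ satisfies the parallelogram identity on $W^{1,2}(X,\nu)$ for every Borel probability $\nu$ with finite second moment. Then $X$ is universally infinitesimally Hilbertian.*

The idea is to multiply $\mu$ by a weight that makes it finite and does not change the weak gradients. Let $\mu\ne0$ be Radon and finite on bounded sets, fix $x_0$, and write $B_j=B_j(x_0)$.

**Step 1: the weights.** For $n$ so large that $\mu(B_n)>0$ let $\theta_n=1$ on $B_n$ and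
$$\theta_n=2^{-j}\big(1+(j+1)^2\big)^{-1}\big(1+\mu(B_{j+1})\big)^{-1}\quad\text{on }B_{j+1}\setminus B_j,\ j\ge n .$$
Then $0<\theta_n\le1$, $\theta_n\to1$ pointwise, and $\theta_n$ is bounded below by a positive constant on each bounded set. The shell $B_{j+1}\setminus B_j$ contributes at most $2^{-j}$ to each of $\int\theta_n\,d\mu$ and $\int d^2(\cdot,x_0)\theta_n\,d\mu$, so $\theta_n\mu$ is finite with finite second moment.

**Step 2: for $f\in W^{1,2}(X,\mu)$, $|Df|_{\theta_n\mu}=|Df|_\mu$ a.e.** The two measures have the same null sets. Since $\theta_n\le1$, a test plan for $\theta_n\mu$ is one for $\mu$. So $|Df|_\mu$ satisfies (1) for all test plans for $\theta_n\mu$; hence $f\in W^{1,2}(X,\theta_n\mu)$ and $|Df|_{\theta_n\mu}\le|Df|_\mu$. In particular $|Df|_{\theta_n\mu}\in L^2(\mu)$.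

Conversely, let $\eta$ be a test plan for $\mu$, and let $\Gamma_R$ be the closed set of curves contained in $\{d(\cdot,x_0)\le R\}$. If $\eta(\Gamma_R)>0$, the normalized restriction of $\eta$ to $\Gamma_R$ has marginals bounded by a multiple of $\mu$ restricted to this closed ball, hence by a multiple of $\theta_n\mu$, because $\theta_n$ is bounded below there. It is a test plan for $\theta_n\mu$. Writing (1) for it with $G=|Df|_{\theta_n\mu}$ and multiplying by $\eta(\Gamma_R)$,
$$\int_{\Gamma_R}|f(\gamma_1)-f(\gamma_0)|\,d\eta\le\int_{\Gamma_R}\int_0^1|Df|_{\theta_n\mu}(\gamma_r)|\dot\gamma_r|\,dr\,d\eta .$$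
Every curve is bounded, so $\Gamma_R$ increases to the whole space as $R\to\infty$, and monotone convergence gives (1) for $\eta$. Thus $|Df|_{\theta_n\mu}$ is a 2-weak upper gradient of $f$ with respect to $\mu$, and $|Df|_\mu\le|Df|_{\theta_n\mu}$.

**Step 3: conclusion.** Normalizing a finite measure does not change its test plans. So the hypothesis, applied to the normalization of $\theta_n\mu$, and Step 2 give, for $f,g\in W^{1,2}(X,\mu)$,
$$\int\theta_n\big(|D(f+g)|^2+|D(f-g)|^2-2|Df|^2-2|Dg|^2\big)\,d\mu=0,$$
with gradients taken with respect to $\mu$. The integrand is dominated by an integrable function. Letting $n\to\infty$ we get (2), so the norm of the Banach space $W^{1,2}(X,\mu)$ satisfies the parallelogram law. $\square$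

## 6. The parallelogram inequality survives the limit: proof of Theorem B(i)

By Lemma 1 it suffices to prove (2) for a Borel probability $\mu$ with finite second moment. Write $\mathrm{Ch}=\mathrm{Ch}_\mu$.

**Lemma 2.** *Let $\sigma_n,\sigma$ be Borel probabilities on $X$ with $\int\varphi\,d\sigma_n\to\int\varphi\,d\sigma$ for all $\varphi\in V$. Then $\sigma_n\to\sigma$ narrowly. In particular $\limsup_n\int u\,d\sigma_n\le\int u\,d\sigma$ for every bounded upper semicontinuous $u$.*

*Proof.* The issue is that mass could escape to infinity, which functions with bounded support do not see directly. Let $\psi$ be bounded Lipschitz and let $\chi_R\in V$ be the cutoffs from Section 1. Then $\chi_R\psi\in V$ and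
$$\Big|\int\psi\,d\sigma_n-\int\chi_R\psi\,d\sigma_n\Big|\le\|\psi\|_\infty\Big(1-\int\chi_R\,d\sigma_n\Big)\longrightarrow\|\psi\|_\infty\Big(1-\int\chi_R\,d\sigma\Big)\qquad(n\to\infty),$$
and the limit is small for $R$ large. The same bound holds for $\sigma$, and $\int\chi_R\psi\,d\sigma_n\to\int\chi_R\psi\,d\sigma$. So $\int\psi\,d\sigma_n\to\int\psi\,d\sigma$. Bounded Lipschitz functions determine narrow convergence; the last claim is the portmanteau theorem. $\square$

**Step 1: the sandwich, integrated.** *We bound the energies of $\kappa^n(\varphi\pm\psi)$.* Let $\varphi,\psi\in V$. The functions $\kappa^n(\varphi\pm\psi)$ are bounded, and Lipschitz by (H3). At every $x$, by (H3), the parallelogram identity for $q^n_x$, and (H2),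
$$\begin{aligned}\operatorname{lip}(\kappa^n(\varphi+\psi))^2(x)+\operatorname{lip}(\kappa^n(\varphi-\psi))^2(x)&\le B_n\big(q^n_x(\varphi+\psi)+q^n_x(\varphi-\psi)\big)\\&=2B_n\big(q^n_x(\varphi)+q^n_x(\psi)\big)\\&\le2B_n\,\kappa^n\big((\operatorname{lip}_a\varphi)^2+(\operatorname{lip}_a\psi)^2\big)(x).\end{aligned}$$
In the last line we also enlarged $\operatorname{lip}$ to $\operatorname{lip}_a$. Integrating against $\frac12\mu$ and using (S3),
$$\mathrm{Ch}(\kappa^n(\varphi+\psi))+\mathrm{Ch}(\kappa^n(\varphi-\psi))\le B_n\int\kappa^n\big((\operatorname{lip}_a\varphi)^2+(\operatorname{lip}_a\psi)^2\big)\,d\mu .\tag{5}$$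

**Step 2: $n\to\infty$.** *We remove the mollification.* On the left, $\kappa^n(\varphi\pm\psi)\to\varphi\pm\psi$ pointwise by (H1), with a uniform bound, hence in $L^2(\mu)$; and $\mathrm{Ch}$ is lower semicontinuous. On the right, $\kappa^n_x\to\delta_x$ narrowly for each $x$, by (H1) and Lemma 2. The function $(\operatorname{lip}_a\varphi)^2+(\operatorname{lip}_a\psi)^2$ is bounded and upper semicontinuous, so the $\limsup$ of the integrand at $x$ is at most its value at $x$. The integrands are uniformly bounded, so the reverse Fatou lemma applies. With $\limsup B_n\le1$,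
$$\mathrm{Ch}(\varphi+\psi)+\mathrm{Ch}(\varphi-\psi)\le\int(\operatorname{lip}_a\varphi)^2\,d\mu+\int(\operatorname{lip}_a\psi)^2\,d\mu .\tag{6}$$

This is where $\operatorname{lip}_a$ is needed. With $u=x^2\sin(1/x)$ near $0$ and $\kappa^n_0$ uniform on $(-1/n,1/n)$, we have $\operatorname{lip}u(0)=0$, but $\kappa^n((\operatorname{lip}u)^2)(0)\to\frac12$. Indeed $(\operatorname{lip}u)^2=\cos^2(1/x)+O(|x|)$ for $x\neq0$, and $n\int_0^{1/n}\cos^2(1/x)\,dx=\frac12+\frac n2\int_n^\infty\cos(2s)s^{-2}\,ds=\frac12+O(1/n)$.

**Step 3: from slopes to weak gradients.** *Inequality (6) has slopes on the right; fact (D) turns them into energies.* Let $f,g\in W^{1,2}(X,\mu)$, and take $\varphi_k\to f$, $\psi_k\to g$ from (D). Apply (6) to $\varphi_k,\psi_k$. On the left use lower semicontinuity of $\mathrm{Ch}$; on the right, (D). This gives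
$$\mathrm{Ch}(f+g)+\mathrm{Ch}(f-g)\le\int|Df|^2\,d\mu+\int|Dg|^2\,d\mu=2\,\mathrm{Ch}(f)+2\,\mathrm{Ch}(g).\tag{7}$$

**Step 4: equality.** *One inequality for all pairs yields the identity.* Apply (7) to the pair $f+g$, $f-g$. By 2-homogeneity, $4\,\mathrm{Ch}(f)+4\,\mathrm{Ch}(g)\le2\,\mathrm{Ch}(f+g)+2\,\mathrm{Ch}(f-g)$, the reverse of (7). So (2) holds for $\mu$, and Lemma 1 gives Theorem B(i). $\blacksquare$

## 7. Heat kernels and the gradient bound at every point: proof of Theorem A

Let $(X,d,m)$ be $\mathrm{RCD}(K,\infty)$ and $t_n\downarrow0$ with $t_n>0$. With $t=t_n$ put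
$$\kappa^n_x=H_t\delta_x,\qquad q^n_x(\varphi)=\int\Gamma(\varphi)\,dH_t\delta_x=P_t(\Gamma(\varphi))(x),\qquad B_n=e^{-2Kt_n}\to1 .$$

**Step 1: these objects are well defined at every $x$.** The family $(\kappa^n_x)$ is Borel, since $x\mapsto H_t\delta_x$ is $W_2$-continuous. Let $\varphi\in V$. As $m$ is finite on bounded sets, $\varphi\in W^{1,2}(X,m)\cap L^\infty(m)$. By (S3), $\Gamma(\varphi)\le(\operatorname{lip}\varphi)^2$ $m$-a.e., and $\Gamma(\varphi)\in L^1\cap L^\infty(m)\subset L^2\cap L^\infty(m)$. Now $\Gamma(\varphi)$ is only an $m$-class, but $H_t\delta_x\ll m$, so its integral against $H_t\delta_x$ makes sense for *every* $x$. Likewise each instance of the bilinearity of $\Gamma$ holds $m$-a.e., hence $H_t\delta_x$-a.e. Integrating, $q^n_x$ is a nonnegative quadratic form on $V$ for every $x$, with bilinear form $q^n_x(\varphi,\psi)=P_t\Gamma(\varphi,\psi)(x)$, which is continuous in $x$ by fact 2.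

This is how the heat flow overcomes the obstacle of Section 3. A class modulo $m$ cannot be evaluated at points that $\mu$ sees, but its heat averages can.

**Step 2: (H1), (H2) and the Lipschitz part of (H3).** (H1) holds since $H_t\delta_x\to\delta_x$ in $W_2$, hence narrowly, and $\varphi$ is bounded and continuous. (H2) follows from $\Gamma(\varphi)\le(\operatorname{lip}\varphi)^2$ $m$-a.e. and $H_t\delta_x\ll m$. The function $\kappa^n\varphi=P_t\varphi$ is Lipschitz by fact 2.

**Step 3: the slope bound in (H3).** *This upgrades fact 3 from an $m$-a.e. bound on a weak gradient to a bound on the slope at every point.*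

**Lemma 3.** *For $\varphi\in V$, $t>0$ and every $x\in X$: $\operatorname{lip}(P_t\varphi)(x)^2\le e^{-2Kt}P_t(\Gamma(\varphi))(x)$.*

*Proof.* Let $h=P_t\varphi$ (bounded, Lipschitz, in $W^{1,2}(X,m)$) and $G=e^{-Kt}(P_t\Gamma(\varphi))^{1/2}$. Since $\Gamma(\varphi)\in L^2\cap L^\infty(m)$, $G$ is continuous by fact 2, and $|Dh|\le G$ $m$-a.e. by fact 3. Fix $x$ and $\epsilon>0$, put $G_0=G(x)+\epsilon$, and choose $R>0$ with $G\le G_0$ on $B_R(x)$.

We would like to say that $|Dh|\le G_0$ near $x$ and conclude with fact 4. But fact 4 needs a bound on all of $X$, and $X$ has no small convex balls to work in. So we build a global function with gradient at most $G_0$ that agrees with $|h-h(x)|$ near $x$. Cutting off by multiplication would spoil the gradient bound; taking a minimum with a cone of slope $G_0$ does not. Let $\chi\in V$ with $0\le\chi\le1$ and $\chi=1$ on $B_R(x)$, and put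
$$u_1=\chi|h-h(x)|,\qquad u_2=G_0\,(R-d(\cdot,x))^+,\qquad v=\min\{u_1,u_2\}.$$
All three belong to $V\subset W^{1,2}(X,m)$. We bound $|Dv|$.

On $B_R(x)$: since $u_1=|\chi h-h(x)\chi|$, (S1) gives $|Du_1|\le|D(\chi h)|+|h(x)||D\chi|$. By locality $|D(\chi h)|=|Dh|$ a.e. on $B_R(x)\subset\{\chi h=h\}$. Also $|D\chi|\le\operatorname{lip}\chi=0$ a.e. on the open set $B_R(x)$, where $\chi=1$. So $|Du_1|\le|Dh|\le G\le G_0$ a.e. on $B_R(x)$. Moreover $|Du_2|\le\operatorname{lip}u_2\le G_0$. By (S2), $|Dv|\le G_0$ a.e. on $B_R(x)$.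

Off $B_R(x)$: there $u_2=0\le u_1$, so $v=0$, and $|Dv|=0$ a.e. on $\{v=0\}$ by locality with the zero function.

Hence $|Dv|\le G_0$ $m$-a.e. on $X$. By fact 4 applied to $v/G_0$, $v$ agrees $m$-a.e. with a $G_0$-Lipschitz function. Both are continuous and $\operatorname{supp}m=X$, so they agree everywhere, and $v$ itself is $G_0$-Lipschitz. Now $v(x)=0$, so for $0<d(x,y)<R/2$
$$v(y)\le G_0\,d(x,y)<G_0\,(R-d(x,y))=u_2(y).$$
So the minimum at $y$ is not $u_2(y)$, and therefore $v(y)=u_1(y)=|h(y)-h(x)|$. Thus $|h(y)-h(x)|\le G_0\,d(x,y)$ for all such $y$, which gives $\operatorname{lip}h(x)\le G(x)+\epsilon$. Let $\epsilon\downarrow0$. $\square$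

So (H1)–(H3) hold with $B_n\to1$, and Theorem B(i) proves Theorem A. $\blacksquare$

## 8. Approximating quadratic forms and the proof of Theorem B(ii)

When the $B_n$ are only bounded by $C$, the argument of Section 6 loses a factor. We can still build quadratic forms $E_n$ out of $\kappa^n$ and $q^n$ and pass to a limit form.

Let $\mu$ be a Borel probability with finite second moment, $\|\cdot\|$ the $L^2(\mu)$-norm, $\mathrm{Ch}=\mathrm{Ch}_\mu$, and assume (H1)–(H3) and $\limsup_nB_n<\infty$. A *quadratic form* $E:L^2(\mu)\to[0,\infty]$ is here a function with $E(0)=0$, $E(af)=a^2E(f)$ for real $a\ne0$, and the parallelogram identity in $[0,\infty]$. If $E$ is lower semicontinuous, this is the usual notion: $E(\frac{f+g}2)=\frac14E(f+g)\le\frac12E(f)+\frac12E(g)$, which gives convexity for dyadic weights and then, by lower semicontinuity, for all weights; so $\sqrt E$ is a seminorm on the subspace $\{E<\infty\}$, and it comes from a bilinear form by the Jordan–von Neumann theorem.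

**Step 1: definition of $E_n$.** *We want a form that is at least $\mathrm{Ch}/B_n$ and is controlled by $q^n$ on the functions $\kappa^n\varphi$.* A *representation* is $R=(k,\Psi,\varphi_1,\dots,\varphi_k)$ with $\Psi\in C^1(\mathbb R^k)$ and $\varphi_i\in V$. Put $p=(\kappa^n\varphi_1,\dots,\kappa^n\varphi_k)$ and
$$F_R=\Psi\circ p,\qquad Q_R(x)=q^n_x\Big(\sum_i\partial_i\Psi(p(x))\,\varphi_i\Big).$$
For instance $R=(1,z,\varphi)$ gives $F_R=\kappa^n\varphi$ and $Q_R(x)=q^n_x(\varphi)$. The map $p$ is bounded and Lipschitz, and $\Psi$ is Lipschitz on a ball containing $p(X)$, so $F_R$ is bounded and Lipschitz. Expanding $Q_R=\sum_{i,j}\partial_i\Psi(p)\,\partial_j\Psi(p)\,q^n_x(\varphi_i,\varphi_j)$ shows that $Q_R$ is Borel, and bounded by (H2) and Cauchy–Schwarz. Let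
$$\mathcal E_n(f)=\tfrac12\inf\Big\{\int Q_R\,d\mu:\ F_R=f\ \ \mu\text{-a.e.}\Big\}\quad(\inf\emptyset=+\infty),\qquad E_n(f)=\min\Big\{\liminf_l\mathcal E_n(f_l):\ f_l\to f\text{ in }L^2(\mu)\Big\},$$
so $E_n$ is the $L^2(\mu)$-lower semicontinuous envelope of $\mathcal E_n$.

**Step 2: $E_n$ is a quadratic form.** Let $R,R'$ be representations of $f,g$. Concatenate the lists of functions and use $\Psi(z)\pm\Psi'(z')$. This gives representations $R\pm R'$ of $f\pm g$, and $Q_{R\pm R'}(x)=q^n_x(A\pm A')$, where $A=\sum_i\partial_i\Psi(p(x))\varphi_i$ and $A'$ is the analogue for $R'$. So $Q_{R+R'}+Q_{R-R'}=2Q_R+2Q_{R'}$ pointwise. Integrating and taking infima, $\mathcal E_n(f+g)+\mathcal E_n(f-g)\le2\mathcal E_n(f)+2\mathcal E_n(g)$. Choosing $f_l\to f$, $g_l\to g$ with $\mathcal E_n(f_l)\to E_n(f)$, $\mathcal E_n(g_l)\to E_n(g)$, the inequality passes to $E_n$. Scaling $\Psi$ gives 2-homogeneity, and $\Psi\equiv0$ gives $E_n(0)=0$. As in Step 4 of Section 6, applying the inequality to $f\pm g$ gives equality.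

**Step 3: $\mathrm{Ch}\le B_nE_n$.** *This is (H3) with a chain rule.* Fix $x$ and put $c_i=\partial_i\Psi(p(x))$. Since $\Psi$ is differentiable at $p(x)$, $p$ is Lipschitz and $\kappa^n$ is linear,
$$F_R(y)-F_R(x)=\kappa^n\Big(\sum_ic_i\varphi_i\Big)(y)-\kappa^n\Big(\sum_ic_i\varphi_i\Big)(x)+o(d(x,y)).$$
Hence by (H3) $(\operatorname{lip}F_R)^2(x)\le B_n\,q^n_x(\sum_ic_i\varphi_i)=B_nQ_R(x)$, for every $x$. By (S3), $\mathrm{Ch}(F_R)\le\frac12B_n\int Q_R\,d\mu$; so $\mathrm{Ch}\le B_n\mathcal E_n$. As $\mathrm{Ch}$ is lower semicontinuous and $B_n>0$, $\mathrm{Ch}\le B_nE_n$.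

**Proposition 4.** *For every $f$ with $\mathrm{Ch}(f)<\infty$ there are $f_n\to f$ in $L^2(\mu)$ with $\limsup_nE_n(f_n)\le\mathrm{Ch}(f)$.*

*Proof.* Let $\varphi_k$ be as in (D). For fixed $k$, $\kappa^n\varphi_k\to\varphi_k$ in $L^2(\mu)$ as $n\to\infty$, and the representation $(1,z,\varphi_k)$ with (H2) gives
$$E_n(\kappa^n\varphi_k)\le\frac12\int q^n_x(\varphi_k)\,d\mu(x)\le\frac12\int\kappa^n\big((\operatorname{lip}_a\varphi_k)^2\big)\,d\mu .$$
As in Step 2 of Section 6, the $\limsup_n$ of the last term is at most $\frac12\int(\operatorname{lip}_a\varphi_k)^2\,d\mu$. For each $j$ choose $k_j$ with $\|\varphi_{k_j}-f\|\le1/j$ and $\frac12\int(\operatorname{lip}_a\varphi_{k_j})^2\,d\mu\le\mathrm{Ch}(f)+1/j$, and then $N_1<N_2<\dots$ such that $\|\kappa^n\varphi_{k_j}-\varphi_{k_j}\|\le1/j$ and $E_n(\kappa^n\varphi_{k_j})\le\mathrm{Ch}(f)+2/j$ for $n\ge N_j$. Put $f_n=\kappa^n\varphi_{k_j}$ for $N_j\le n<N_{j+1}$, and $f_n=0$ for $n<N_1$. $\square$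

**Step 4: the limit form.** *We extract $E$ by compactness and check the two bounds.* Assume $\limsup_nB_n\le C$ with $C>0$. Recall that $E_n$ $\Gamma$-converges to $E$ in $L^2(\mu)$ if $E(f)\le\liminf E_n(f_n)$ whenever $f_n\to f$, and every $f$ has a *recovery sequence*, that is, $f_n\to f$ with $E_n(f_n)\to E(f)$. Since $L^2(\mu)$ is separable, a subsequence of $(E_n)$ $\Gamma$-converges to a lower semicontinuous $E:L^2(\mu)\to[0,\infty]$ (Dal Maso, *An Introduction to $\Gamma$-convergence*, Thm. 8.5). All limits below are along it.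

$E$ is 2-homogeneous because all $E_n$ are, and $E(0)\le\liminf E_n(0)=0$. If $f_n,g_n$ are recovery sequences for $f,g$, then by Step 2
$$E(f+g)+E(f-g)\le\liminf\big(E_n(f_n+g_n)+E_n(f_n-g_n)\big)=\lim\big(2E_n(f_n)+2E_n(g_n)\big)=2E(f)+2E(g),$$
and equality follows as before. So $E$ is a lower semicontinuous quadratic form.

If $\mathrm{Ch}(f)<\infty$, then Proposition 4 and the $\liminf$ inequality give $E(f)\le\mathrm{Ch}(f)$; otherwise this is trivial. If $E(f)<\infty$ and $f_n$ is a recovery sequence, then by Step 3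
$$\mathrm{Ch}(f)\le\liminf\mathrm{Ch}(f_n)\le\liminf B_nE_n(f_n)\le C\,E(f);$$
if $E(f)=\infty$ this is trivial because $C>0$. Hence $E\le\mathrm{Ch}\le C\,E$. $\blacksquare$

**The case of constant 1.** If $\limsup B_n\le1$, the forms also reprove (7). With $f_n,g_n$ from Proposition 4, Step 3 and Step 2 give
$$\mathrm{Ch}(f+g)+\mathrm{Ch}(f-g)\le\liminf_nB_n\big(E_n(f_n+g_n)+E_n(f_n-g_n)\big)=\liminf_n2B_n\big(E_n(f_n)+E_n(g_n)\big)\le2\,\mathrm{Ch}(f)+2\,\mathrm{Ch}(g).$$
On an $\mathrm{RCD}(K,\infty)$-space, where $B_n=e^{-2Kt_n}\to1$ for every sequence $t_n\downarrow0$, Step 3 and Proposition 4 say that $\mathrm{Ch}_\mu$ is the $\Gamma$-limit in $L^2(\mu)$, as $t\downarrow0$, of the forms obtained by relaxing $\frac12\int P_t\Gamma\big(\sum_i\partial_i\Psi(p(x))\varphi_i\big)(x)\,d\mu(x)$ on the functions $\Psi\circ p$, $p=(P_t\varphi_1,\dots,P_t\varphi_k)$.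

## 9. Full support and the constant $1$ cannot be relaxed

**Full support.** Take $X=(\mathbb R^2,\|\cdot\|_\infty)$ and $m=\mathcal H^1$ on $\mathbb R\times\{0\}$. All $\mathrm{RCD}(0,\infty)$ requirements except $\operatorname{supp}m=X$ hold. Indeed $\operatorname{supp}m$ is isometric to $\mathbb R$ with Lebesgue measure; measures of finite entropy live on this line and are joined by $W_2$-geodesics in it; and test plans for $m$ live on curves in the line, so $W^{1,2}(X,m)=W^{1,2}(\mathbb R)$. But by Example 1, $W^{1,2}(X,\mu)$ is not Hilbert for $\mu=\mathcal L^2$ restricted to a closed ball. In Lemma 3, full support was used to pass from "$v$ agrees $m$-a.e. with a $G_0$-Lipschitz function" to "$v$ is $G_0$-Lipschitz".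

**The constant in Theorem B(i).** Let $C>1$. For $a\in(0,1]$ let $\|\xi\|_*=(1-a)|\xi|+a(|\xi_1|+|\xi_2|)$ on $\mathbb R^2$. Since $|\xi|\le|\xi_1|+|\xi_2|\le\sqrt2|\xi|$, we have $|\xi|^2\le\|\xi\|_*^2\le C|\xi|^2$ for $a$ small. The norm is not Euclidean, as $\|e_1\|_*=\|e_2\|_*=1$ while $\|e_1\pm e_2\|_*=\sqrt2\,(1-a+a\sqrt2)>\sqrt2$. Give $\mathbb R^2$ the norm $\|\cdot\|$ whose dual is $\|\cdot\|_*$, and use the Euclidean mollifiers of Section 3 with $q^n_x(\varphi)=\int|\nabla\varphi|^2\,d\kappa^n_x$. (H1) is clear. (H2) holds because $\operatorname{lip}\varphi=\|\nabla\varphi\|_*\ge|\nabla\varphi|$ a.e. For (H3), $\kappa^n\varphi$ is Lipschitz and $C^1$ with $\nabla\kappa^n\varphi=\kappa^n\nabla\varphi$, so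
$$\operatorname{lip}(\kappa^n\varphi)^2=\|\kappa^n\nabla\varphi\|_*^2\le C\,|\kappa^n\nabla\varphi|^2\le C\,q^n_x(\varphi).$$
So $B_n=C$ is admissible. By Example 1, with $\xi=e_1,e_2$, the space is not universally infinitesimally Hilbertian. Hence $1$ cannot be replaced by any larger constant in Theorem B(i).

## 10. Closed subsets and isometrically embedded normed balls

**Subsets.** *If $Y\subset X$ is closed and $X$ is an $\mathrm{RCD}(K,\infty)$-space, then $(Y,d|_Y)$ is universally infinitesimally Hilbertian.* Let $\mu$ be a Radon measure on $Y$ finite on bounded sets; viewed on $X$ it is still finite on bounded sets. If $\eta$ is a test plan for $\mu$ in $X$, then for $\eta$-a.e. $\gamma$ we have $\gamma_r\in Y$ for all rational $r$, hence for all $r$, because $Y$ is closed. So the test plans in $X$ and in $Y$ are the same, $W^{1,2}(Y,\mu)=W^{1,2}(X,\mu)$, and Theorem A applies.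

**Rigidity.** *If a nonempty open subset $U$ of a finite-dimensional normed space $(\mathbb R^k,\|\cdot\|)$ embeds isometrically into an $\mathrm{RCD}(K,\infty)$-space, then $\|\cdot\|$ is Euclidean.* Let $\bar B\subset U$ be a closed ball of positive radius. Its image is compact, hence closed, so by the previous paragraph $W^{1,2}(\bar B,\mathcal L^k)$, with distance $\|\cdot\|$, is Hilbert. The test plans of Example 1 stay in $\bar B$, so that computation applies: linear functions $f=\langle\xi,\cdot\rangle$ have $|Df|=\|\xi\|_*$ a.e. on $\bar B$. The identity (2) for two linear functions, divided by $\frac12|\bar B|$, is the parallelogram identity for $\|\cdot\|_*$. So $\|\cdot\|_*$ is Euclidean, and so is its dual norm $\|\cdot\|$. $\square$
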